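\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\theoremstyle{definition}
\newtheorem*{conjecture}{Conjecture}
\newtheorem{example}[theorem]{Example}
\numberwithin{equation}{section}

\title{Borel ideals on the Hilbert scheme component\\ of the curve $(x^2,\,xy^l,\,y^{l+m})$}


\begin{abstract}
The ideal $J(l,m)=(x^2,xy^l,y^{l+m})$ defines an arithmetically Cohen--Macaulay curve in $\mathbb P^3$, hence a component $H(l,m)$ of a Hilbert scheme. We prove a conjecture of Floystad and Roggero: a saturated Borel ideal $J$ with the Hilbert polynomial of $J(l,m)$ lies on $H(l,m)$ if and only if $y^{2l+m}\in J$ and the Hilbert function of $J$ is bounded below by that of $J(l,m)$. We also describe these ideals by explicit inequalities. The degenerations are constructed from a smoothing of an arrangement of $l$ lines in the plane, together with a form that vanishes to prescribed orders along the lines and has prescribed local shape at the nodes.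
\end{abstract}

\section{The question and the answer}\label{sec:intro}

Let $k$ be an algebraically closed field of characteristic $0$ and $S=k[x,y,z,w]$ the coordinate ring of $\mathbb P^3$, with $x>y>z>w$. A \emph{Borel ideal} is a monomial ideal fixed by the group of upper triangular matrices. In characteristic $0$ this means that the ideal is \emph{strongly stable}: if a monomial of the ideal is divisible by a variable, then replacing that variable by a larger one gives a monomial of the ideal again. For a homogeneous ideal $J$ put $h_J(d)=\dim_kJ_d$. A saturated ideal $J$ is \emph{on} a component of the Hilbert scheme if the point of $\operatorname{Proj}(S/J)$ belongs to it.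

Each component of the Hilbert scheme is projective and stable under $GL_4$, so by Borel's fixed point theorem it contains Borel ideals. It is natural to ask which ones. Semicontinuity of the Hilbert function gives one necessary condition, and projections give another. In the following family of components these two turn out to be the only conditions.

Fix $l,m\ge1$ and let $J(l,m)=(x^2,xy^l,y^{l+m})$. With $R=k[y,z,w]$ we have $S/J(l,m)\cong R/(y^{l+m})\oplus R/(y^l)(-1)$ as $R$-modules, so $J(l,m)$ defines an arithmetically Cohen--Macaulay (ACM) curve of degree $2l+m$. Its point on the Hilbert scheme is smooth, by a theorem of Ellingsrud, hence lies on a unique component $H(l,m)$. This is the component of ACM curves with the Hilbert function of $J(l,m)$. The following is known for a saturated Borel ideal $J$ on $H(l,m)$: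
\begin{equation}\label{eq:known}
y^{2l+m}\in J,\qquad h_J(d)\ge h_{J(l,m)}(d)\quad\text{for all } d\ge 0 .
\end{equation}
The inequality is semicontinuity: the degree $d$ part of a saturated ideal can only grow under specialization. The membership comes from projection. The ACM curves that miss the point $(1:0:0:0)$ form an open subset of $H(l,m)$, which is nonempty because it contains the curve of $J(l,m)$. Let $X$ be such a curve. Projected from $(1:0:0:0)$, $\mathcal O_X$ becomes a Cohen--Macaulay sheaf of dimension one on $\mathbb P^2$, so it has local projective dimension one and its Fitting ideal is generated by a form of degree $\deg X=2l+m$ in $R$. This form annihilates $\mathcal O_X$, so it lies in the ideal of $X$. If $J$ is on $H(l,m)$, then such curves specialize to $\operatorname{Proj}(S/J)$ in a one-parameter family. Their forms, suitably rescaled, have a nonzero limit, which lies in $J\cap R$ because $J$ is saturated. The monomials of the limit lie in $J$, and strong stability gives $y^{2l+m}\in J$.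

The following was conjectured in \cite{FR}.

\begin{conjecture}
A saturated Borel ideal $J$ with the Hilbert polynomial of $J(l,m)$ is on $H(l,m)$ if and only if
\textup{(i)} $y^{2l+m}\in J$ and \textup{(ii)} $h_J(d)\ge h_{J(l,m)}(d)$ for all $d\ge1$.
\end{conjecture}

Condition (i) cannot be omitted. For $l=m=1$ the Hilbert polynomial of $S/J(1,1)$ is $3d+1$, and $\dim(S/J(1,1))_d=3d+1$ for all $d\ge0$. The Borel ideal $J=(x,y^3z,y^4)$ has the same Hilbert polynomial, and $\dim (S/J)_d=1,3,6$ for $d=0,1,2$ and $3d+1$ for $d\ge3$, so it satisfies (ii). But $y^3\notin J$, so $J$ is not on $H(1,1)$. Condition (ii) cannot be omitted either; see Example~\ref{ex:ii}. Our result is the following.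

\begin{theorem}\label{thm:main}
Let $J$ be a saturated Borel ideal with the Hilbert polynomial of $J(l,m)$. The following are equivalent.
\begin{itemize}
\item[\textup{(A)}] $J$ is on $H(l,m)$.
\item[\textup{(B)}] $y^{2l+m}\in J$ and $h_J(d)\ge h_{J(l,m)}(d)$ for all $d\ge1$.
\item[\textup{(B$'$)}] $y^{2l+m}\in J$ and $h_J(d)\ge h_{J(l,m)}(d)$ for $1\le d\le 2l+m-1$.
\item[\textup{(C)}] There is an integer $a$ with $0\le a\le l$ such that, with $e=l-a$ and $b=l+m+e$,
\[
J=\bigl(x^2,\ xy^{a+i}z^{\alpha_i}\ (0\le i\le e),\ y^{b+j}z^{\beta_j}\ (0\le j\le a)\bigr),\qquad \alpha_e=\beta_a=0,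
\]
where the sequences $\alpha$, $\beta$ of nonnegative integers are strictly decreasing as long as they are positive, and then $0$; where $\sum\alpha_i+\sum\beta_j=e(m+e-1)$; and where
\begin{equation}\label{eq:T}
\sum_{i=r}^{e-1}\alpha_i\le (e-r)(m+e-r-1)\qquad(0\le r\le e).
\end{equation}
\end{itemize}
In particular, the conjecture is true.
\end{theorem}

For $l=1$, for instance, (C) allows only $J(1,m)$ (with $a=1$) and $(x^2,xy,xz^m,y^{m+2})$ (with $a=0$).

By \eqref{eq:known}, (A) implies (B), and (B) trivially implies (B$'$). That (B$'$) implies (C) is a computation with Hilbert functions (Section~\ref{sec:num}). The main part of the paper shows that (C) implies (A). We degenerate ACM curves $(x^2,\,xA,\,t^NAC-xB)$ as $t\to0$, where $A$ defines a smoothing of an arrangement of $l$ lines. The limit is governed by the orders of vanishing of $B$ on the curve $A=0$. Section~\ref{sec:curves} shows this by hand for one and two lines, Section~\ref{sec:arr} fixes the orders in general, Section~\ref{sec:AB} constructs $A$ and $B$, Section~\ref{sec:limit}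 computes the limit, and Section~\ref{sec:gin} shows that its generic initial ideal is $J$.

\medskip\noindent\textbf{Conventions.} $r_+=\max(r,0)$, and $[\,\cdot\,]$ applied to a condition is $1$ or $0$. We put $O=k[[t]]$, $K=k((t))$, $T_q=\operatorname{Spec}k[t]/(t^{q+1})$ and $\mathbb P^2=\operatorname{Proj}R$. A subscript $0$ on a function or form denotes reduction modulo $t$, except for the lines $M_i$, $L_j$ of Section~\ref{sec:arr}, where it is an index. Forms are dehomogenized locally without comment, and $f\sim g$ means equality up to a unit.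

\section{From Hilbert functions to inequalities}\label{sec:num}

\begin{proposition}\label{prop:num}
Condition \textup{(B$'$)} implies condition \textup{(C)}.
\end{proposition}

\begin{proof}
\emph{The shape of $J$.} As $J$ is saturated and strongly stable, its minimal generators do not involve $w$. Both degrees $2$ and $l+1$ are at most $2l+m-1$. Since $h_J(2)\ge h_{J(l,m)}(2)\ge1$, strong stability gives $x^2\in J$. Since $h_J(l+1)\ge h_{J(l,m)}(l+1)>\dim(x^2S)_{l+1}$, the ideal $J$ contains a monomial of degree $l+1$ not divisible by $x^2$; raising variables gives $xy^l\in J$.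

Put $\tilde\alpha_i=\min\{c:xy^iz^c\in J\}$ and $\tilde\beta_j=\min\{c:y^jz^c\in J\}$ in $\mathbb N\cup\{\infty\}$. These are weakly decreasing, and eventually finite because $xy^l,\,y^{2l+m}\in J$. Let $a$, $b$ be the first indices at which they are finite, and put $\alpha_i=\tilde\alpha_{a+i}$, $\beta_j=\tilde\beta_{b+j}$. If $xy^iz^c\in J$ with $c\ge1$, then $xy^{i+1}z^{c-1}\in J$, and likewise for $y^jz^c$. So $\alpha$ and $\beta$ are strictly decreasing while positive. As $xy^l\in J$, we have $a\le l$ and $\alpha_i=0$ for $i\ge e:=l-a$. The curves of $J$ and $J(l,m)$ have degrees $a+b$ and $2l+m$, so $b=2l+m-a=l+m+e$. As $y^{2l+m}=y^{a+b}\in J$, also $\beta_j=0$ for $j\ge a$. So $J$ has the displayed form, and the numerical conditions remain.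

\medskip\noindent\emph{The difference of the Hilbert functions.} For fixed $j$ and $\gamma\in\mathbb N$ the number of monomials $y^jz^cw^{c'}$ of degree $d$ with $c<\gamma$ is $(d+1-j)_+-(d+1-j-\gamma)_+$; without the condition on $c$ it is $(d+1-j)_+$. Put
\[
n=d+1,\qquad u_i=a+i+1+\alpha_i\ (0\le i<e),\qquad v_j=b+j+\beta_j\ (0\le j<a).
\]
The monomials of degree $d$ outside $J$ are of two kinds: $y^jz^cw^{c'}$ with $j<b$, or with $j=b+j'<b+a$ and $c<\beta_{j'}$; and $x$ times a monomial of degree $d-1$ of the analogous kind for $a,\alpha$. Hence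
\[
\dim(S/J)_d=\sum_{j<a+b}(n-j)_+-\sum_{j<a}(n-v_j)_++\sum_{i<l}(n-1-i)_+-\sum_{i<e}(n-u_i)_+ .
\]
For $J(l,m)$ the dimension is $\sum_{j<l+m}(n-j)_++\sum_{i<l}(n-1-i)_+$. Subtracting,
\begin{equation}\label{eq:diff}
h_J(d)-h_{J(l,m)}(d)=\sum_{i<e}(n-u_i)_++\sum_{j<a}(n-v_j)_+-\sum_{g=l+m}^{2l+m-1}(n-g)_+ .
\end{equation}
Let $s=\sum\beta_j$ and $g_{(c)}=l+m+c-1$ for $1\le c\le e$. These are the $g$ that are less than $b$; the other $g$ are $b,\dots,b+a-1$. For $d\gg0$ the difference \eqref{eq:diff} is zero, so $\sum u_i+\sum v_j=\sum g$, that is,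
\begin{equation}\label{eq:sum}
\sum_{i<e}u_i-\sum_{c=1}^{e}g_{(c)}=-s .
\end{equation}
Since $g_{(i+1)}-(a+i+1)=m+e-1$ for $0\le i<e$, this says $\sum\alpha_i+\sum\beta_j=e(m+e-1)$.

\medskip\noindent\emph{Partial sums.} Let $u_{(1)}\le\dots\le u_{(e)}$ be the $u_i$ in increasing order. We claim
\begin{equation}\label{eq:maj}
\sum_{c\le c'}u_{(c)}\le\sum_{c\le c'}g_{(c)}\qquad(1\le c'\le e).
\end{equation}
Suppose first that $n:=u_{(c')}\le b$, and take $d=n-1\ge0$ in \eqref{eq:diff}. As $v_j\ge b\ge n$, the $v$-terms vanish, and so do the terms with $g\ge b$. Since $d\le b-1\le 2l+m-1$, the left side is $\ge0$ by (B$'$) (for $d=0$ it is $0$). So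
\[
\sum_{c\le c'}(n-u_{(c)})=\sum_{i<e}(n-u_i)_+\ge\sum_{c\le e}(n-g_{(c)})_+\ge\sum_{c\le c'}(n-g_{(c)}),
\]
which is \eqref{eq:maj}. If $u_{(c')}>b$, then $u_{(c)}>b>g_{(c)}$ for all $c\ge c'$, so by \eqref{eq:sum}
\[
\sum_{c\le c'}(u_{(c)}-g_{(c)})\le\sum_{c\le e}(u_{(c)}-g_{(c)})=-s\le0 .
\]

\medskip\noindent\emph{The inequalities \eqref{eq:T}.} For $0\le i'\le e-r-1$ we have $(l+m+i')-(a+(e-1-i')+1)=m+2i'$, and these numbers sum to $(e-r)(m+e-r-1)$. Hence \eqref{eq:T} is equivalent to $\sum_{i\ge r}u_i\le\sum_{c\le e-r}g_{(c)}$. If $r=e$, or if all $u_i$ with $i\ge r$ are $\le l$, this holds because every $g_{(c)}$ exceeds $l$. Otherwise let $i_+$ be the number of positive $\alpha_i$. Strict decrease gives $u_0\ge\dots\ge u_{i_+-1}$, while $u_i=a+i+1\le l$ for $i_+\le i<e$. Since some $u_i>l$ with $i\ge r$, we get $r<i_+$, $u_r=\max_{i\ge r}u_i$, and $u_i\ge u_r$ for $i<r$. So $u_r,\dots,u_{e-1}$ are the $e-r$ smallest of the $u$'s, and \eqref{eq:maj} with $c'=e-r$ applies.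
\end{proof}

\begin{example}\label{ex:ii}
Let $l=3$ and $J=(x^2,xz^{m+3},xyz^{m+2},xy^2z^{m+1},xy^3,y^{m+6})$, a saturated Borel ideal with $a=0$, $b=m+6$, $u_0=u_1=u_2=m+4$, while the $g$ are $m+3,m+4,m+5$. The formula \eqref{eq:diff} holds for $J$, because its derivation uses only the shape of $J$. The sums of the $u_i$ and of the $g$ agree, so the Hilbert polynomials agree, and $y^{2l+m}\in J$. But for $n=m+4$ the right side of \eqref{eq:diff} is $-1$. So (i) holds and (ii) fails, and $J$ is not on $H(3,m)$ by \eqref{eq:known}.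
\end{example}

\section{The curves, and the case of two lines}\label{sec:curves}

\subsection{A family of ACM curves}
For $A\in R_l$, $C\in R_m$, $B\in R_{l+m-1}$ with $AC\ne0$ put
\[
I(A,C,B)=(x^2,\ xA,\ AC-xB).
\]
Up to sign the generators are the maximal minors of $\begin{pmatrix}A&-x&0\\ B&-C&x\end{pmatrix}$, and the ideal has codimension $2$ because $\sqrt{(x^2,AC-xB)}=\sqrt{(x,AC)}$. By the Hilbert--Burch theorem this matrix gives a length one resolution of the ideal, with twists depending only on $l,m$. So $I(A,C,B)$ defines an ACM curve with the Hilbert function of $J(l,m)=I(y^l,y^m,0)$. The parameter space of the triples is irreducible and reduced, so we have a flat family with irreducible base containing $J(l,m)$. As $H(l,m)$ is the only component through $J(l,m)$, all these curves lie on $H(l,m)$. Since $H(l,m)$ is closed, so do the flat limits over $O$ of the curves $I(A,C,B)$ with $A,C,B$ defined over $K$.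

\subsection{Two rules for the limit}
We use the ideals $(x^2,xA,t^NAC-xB)=I(A,C,t^{-N}B)$, with $A,B,C$ defined over $O$. As $t\to0$ the naive limit $(x^2,xA_0,xB_0)$ is too small, and the missing elements come from syzygies.

\begin{lemma}\label{lem:rules}
Let $\mathcal R$ be an $O$-algebra on which $t$ is a nonzerodivisor, $A,B,C\in\mathcal R$, $N\ge1$, $\mathcal J=(x^2,xA,t^NAC-xB)\subset\mathcal R[x]$, and let $\mathcal J_0\subset(\mathcal R/t\mathcal R)[x]$ be the image of $\mathcal J:t^\infty$.
\begin{itemize}
\item[$(\alpha)$] If $0\le i\le N-1$ and $t^if\in(A,B,t^{i+1})$, then $xf_0\in\mathcal J_0$.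
\item[$(\beta)$] If $gB\in(A,t^{N+1})$, then $g_0A_0C_0\in\mathcal J_0$.
\end{itemize}
One may always take $f=A$ (with $i=0$) and $g=A$. The sets of such $f$ and $g$ depend on $B$ only modulo $(A,t^{N+1})$.
\end{lemma}
\begin{proof}
$(\alpha)$ Multiplying by $t^{N-1-i}$ we get $t^{N-1}f=g'B+p'A+t^Nr$. Then $\mathcal J$ contains
$xp'A-g'(t^NAC-xB)=t^{N-1}\bigl[x(f-tr)-tg'AC\bigr]$.
$(\beta)$ If $gB=pA+t^{N+1}r$, then $\mathcal J$ contains $g(t^NAC-xB)+xpA=t^N[gAC-txr]$. The last two statements are clear, as $i+1\le N$.
\end{proof}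

Thus $(\alpha)$ says that leading coefficients of $B$ on the curve $A=0$, taken at $t$-order less than $N$, give elements of the limit that are linear in $x$. Rule $(\beta)$ says that functions that push $B$ to order $N+1$ give elements free of $x$. We shall let $B$ have order less than $N$ along some components of $A_0=0$ and greater than $N$ along the others.

\subsection{One line}
Let $l=1$, let $A$ be a linear form, $N=1$, and $B$, $C$ forms of degree $m$, all over $k$, with $C\ne0$ and $B$ not divisible by $A$. Rule $(\alpha)$ with $f=A,B$ and rule $(\beta)$ with $g=A$ put $x^2,xA,xB,A^2C$ in the limit. These generate an ideal with the right Hilbert polynomial, so it defines the limit. Its initial ideal in generic coordinates on $\mathbb P^2$ is the ideal $(x^2,xy,xz^m,y^{m+2})$ found above for $l=1$.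

\subsection{Two lines}\label{sub:two}
Let $l=2$ and $a=e=1$. Then (C) describes the ideals
\[
J=(x^2,\ xyz^{\alpha},\ xy^2,\ y^{m+3}z^{\beta},\ y^{m+4}),\qquad \alpha+\beta=m .
\]
Consider the lines $y=0$ and $z=0$ in $\mathbb P^2$ and smooth their node by taking $A=yz-t^2w^2$. Let $D\in k[z,w]$ be a form of degree $\alpha$ with $z\nmid D$, let $0\ne C\in R_m$, and put
\[
B=z^{1+\beta}D,\qquad N=2\beta+1 .
\]
On the line $y=0$ the form $B$ has $m+1$ zeros: those of $D$, and the node with multiplicity $1+\beta$. At a general point of $z=0$ we have $z=t^2w^2/y$ on $A=0$, so there $B$ has $t$-order $2(1+\beta)=N+1$. We apply Lemma~\ref{lem:rules} with $\mathcal R=O[y,z,w]$: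
\begin{itemize}
\item $f=A$ and $f=B$ (with $i=0$) give $xyz$ and $xz^{1+\beta}D$. Moreover $y^\beta B=(yz)^\beta zD\equiv t^{2\beta}w^{2\beta}zD$ modulo $A$, and $2\beta\le N-1$, so $(\alpha)$ gives $xzw^{2\beta}D$.
\item $y^{1+\beta}B\equiv t^{2\beta+2}w^{2\beta+2}D\in(A,t^{N+1})$ modulo $A$, so $g=y^{1+\beta}$ and $g=A$ in $(\beta)$ give $y^{1+\beta}\cdot yzC$ and $yz\cdot yzC$.
\end{itemize}
At every point of $\mathbb P^2$ one of $y,z,w$ is invertible, so $xyz$, $xz\cdot z^\beta D$ and $xz\cdot w^{2\beta}D$ generate $xz(y,D)$ locally. Hence the ideal sheaf of the limit contains that of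
\[
I_{\lim}=\bigl(x^2,\ xz\,(y,D),\ y^2zC\,(z,y^{\beta})\bigr).
\]
As an $R$-module, $S/I_{\lim}$ is $R/y^2zC(z,y^\beta)\oplus R/z(y,D)(-1)$. Its Hilbert polynomial is $\sum_{j<m+3}(d+1-j)+\beta+d+\alpha$, that of $S/J(2,m)$ is $\sum_{j<m+2}(d+1-j)+d+(d-1)$, and the two agree because $\alpha+\beta=m$. So $I_{\lim}$ defines the limit. In generic coordinates on $\mathbb P^2$ the initial ideals of $(y,D)$ and $(z,y^\beta)$ are $(y,z^\alpha)$ and $(y,z^\beta)$, so the initial ideal of $I_{\lim}$ is $J$.

The number $\beta$ enters through the \emph{slope} $1+\beta$ of $B$ at the node: each increase of the slope moves one zero of $B$ on the line $y=0$ into the node, where it contributes to the $x$-free part of the limit.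

For $l\ge3$ lines the same idea applies, but $B$ can no longer be written down directly: the dual graph of the arrangement has loops, and a system of prescribed orders and zeros need not come from a form. This is resolved in Section~\ref{sec:AB} by adjusting the smoothing.

\section{The weighted line arrangement}\label{sec:arr}

From now on $J$ is as in (C). If $e=0$, all $\beta_j$ vanish and $J=J(l,m)$; so let $e\ge1$. Put $s=\sum\beta_j$ and
\[
\omega_r=(e-r)(m+e-r-1)-\sum_{i\ge r}\alpha_i\quad(1\le r\le e-1),\qquad \omega_0:=\omega_e:=0 .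
\]
By \eqref{eq:T}, $\omega_r\ge0$. For $i=e-c$ we have $c(m+c-1)-(c-1)(m+c-2)=m+2(c-1)=m+2(e-1-i)$, and $e(m+e-1)-\sum_{i\ge0}\alpha_i=s$. So taking differences gives
\begin{equation}\label{eq:alpha}
\alpha_i=m+2(e-1-i)+\omega_{i+1}-\omega_i-s\,[i=0]\qquad(0\le i<e).
\end{equation}

Choose $l=e+a$ distinct lines $M_0,\dots,M_{e-1},L_0,\dots,L_{a-1}$ in $\mathbb P^2$, no three concurrent. The same letters denote their equations, and $\Lambda_\lambda$ denotes an arbitrary one. Put
\[
E=\prod M_i,\qquad P=\prod L_j,\qquad Y_0=\bigcup\Lambda_\lambda=\{PE=0\}.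
\]
Let $\mathcal N$ be the set of nodes of $Y_0$; we index a node by the pair $\nu=\{\lambda,\mu\}$ of its lines and write $p_\nu$ for the point. In Section~\ref{sub:two} the lines were $M_0=\{y=0\}$ and $L_0=\{z=0\}$.

\medskip\noindent\emph{The idea.} We look for a form $B$ on a smoothing of $Y_0$, with local equations $uv=ct^{\delta_\nu}$ at the nodes, that has $t$-order $\kappa_\lambda$ along $\Lambda_\lambda$ and the shape $t^{\kappa_\lambda}u^{\sigma_\nu}$ at $p_\nu$, where $\{u=0\}$ is the branch $\Lambda_\mu$. Substituting $u=ct^{\delta_\nu}/v$ forces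
\[
\kappa_\mu=\kappa_\lambda+\sigma_\nu\delta_\nu .
\]
So $\kappa$ is a function on the vertices of the complete graph on the $l$ lines, whose edges have lengths $\delta_\nu$, and $\sigma_\nu$ is its slope along the edge $\nu$. The lowest coefficient of $B$ on a line has $l+m-1$ zeros minus poles in total. It has a zero of order $\sigma_\nu$ at a node with a line of larger $\kappa$, and a pole of order $\sigma_\nu$ at a node with a line of smaller $\kappa$. So the slopes determine the number of zeros outside the nodes. Raising the slope between $M_i$ and $M_{i+1}$, where $\kappa(M_i)>\kappa(M_{i+1})$, by one moves a zero from $M_{i+1}$ to $M_i$. Raising the slope between $M_0$ and $L_j$, where $\kappa(L_j)>\kappa(M_0)$, moves a zero away from $M_0$. If all slopes are $1$, there are $m+2(e-1-i)$ zeros on $M_i$.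

\medskip\noindent\emph{The choices.} By \eqref{eq:alpha}, we obtain $\alpha_i$ zeros on $M_i$ with the slopes
\[
\sigma(M_{i},M_{i'})=1+\omega_{i'}[i'=i+1]\ \ (i<i'),\qquad \sigma(M_i,L_j)=1+\beta_j[i=0],\qquad \sigma(L_j,L_{j'})=1 .
\]
This is where \eqref{eq:T} enters: a negative $\omega_r$ would give a slope $\le 0$ where $\kappa$ must increase.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=1.6cm,y=1.1cm]
\draw[dashed] (-0.5,2.95) -- (6.9,2.95) node[right] {$\kappa=N$};
\node (M2) at (0,0) {$M_2$};
\node (M1) at (1.5,1.1) {$M_1$};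
\node (M0) at (3,2.2) {$M_0$};
\node (L0) at (4.6,3.6) {$L_0$};
\node (L1) at (6.4,4.1) {$L_1$};
\draw[gray] (M2) to[bend right=25] (M0);
\draw[gray] (M2) to[bend right=22] (L1);
\draw[gray] (M1) to[bend left=22] (L0);
\draw[gray] (M2) to[bend left=40] (L0);
\draw[gray] (M1) to[bend right=25] (L1);
\draw[gray] (L0) -- (L1);
\draw[thick] (M2) -- node[fill=white,inner sep=1pt] {\small $1+\omega_2$} (M1);
\draw[thick] (M1) -- node[fill=white,inner sep=1pt] {\small $1+\omega_1$} (M0);
\draw[thick] (M0) -- node[fill=white,inner sep=1pt] {\small $1+\beta_0$} (L0);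
\draw[thick] (M0) -- node[fill=white,inner sep=1pt] {\small $1+\beta_1$} (L1);
\end{tikzpicture}
\caption{The lines as vertices at height $\kappa$ (schematic), for $e=3$ and $a=2$. Each pair of lines meets in a node, drawn as an edge. Thick edges carry the indicated slopes; the gray edges have slope $1$. The vertices $M_i$ lie below the level $N$ and the $L_j$ above it.}
\label{fig:graph}
\end{figure}

It remains to choose $\kappa$ with integral edge lengths and a threshold $N$ separating the $M_i$ from the $L_j$. Let $\sigma_*$ be a common multiple of all $\sigma_\nu$ ($\sigma_*=1$ if there are no nodes), $\Theta=a\sigma_*+2$, and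
\[
\kappa(M_i)=\sigma_*\Theta(e-1-i),\qquad \kappa(L_j)=\sigma_*(\Theta e+j),\qquad N=\sigma_*\Theta e-1\ \ (\ge1).
\]
The values of $\kappa$ are distinct (Figure~\ref{fig:graph}). For $\nu=\{\lambda,\mu\}$ we always label so that $\kappa_\lambda<\kappa_\mu$, and put $\delta_\nu=(\kappa_\mu-\kappa_\lambda)/\sigma_\nu$, a positive integer. Then
\begin{equation}\label{eq:N}
\kappa(M_i)\le N-1,\qquad \kappa(L_j)\ge N+1,\qquad \kappa(L_j)-\delta_{M_iL_j}\le N-1 .
\end{equation}
The first holds because $\sigma_*\Theta\ge2$, and the second is clear. For the third, $\delta_{M_iL_j}\ge\sigma_*\Theta/\sigma_{M_iL_j}\ge\Theta\ge\sigma_*j+2$, while $\kappa(L_j)=N+1+\sigma_*j$. This last bound is the reason for the large factor $\Theta$.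

On each $\Lambda_\mu$ choose a set $D_\mu$ of distinct points, none of them a node, with
\begin{equation}\label{eq:deg}
\#D_\mu=l+m-1+\sum_{\kappa_\lambda<\kappa_\mu}\sigma_{\lambda\mu}-\sum_{\kappa_\lambda>\kappa_\mu}\sigma_{\lambda\mu}.
\end{equation}
For $M_i$, the lines with smaller $\kappa$ are $M_{i'}$ with $i'>i$, and the number is
\[
l+m-1+(e-1-i)+\omega_{i+1}-i-\omega_i-a-s[i=0]=\alpha_i
\]
by \eqref{eq:alpha}. For $L_j$ it is $l+m-1+(e+\beta_j)+j-(a-1-j)=2e+m+\beta_j+2j>0$. For $p\in D_\mu$ let $\ell_p$ be a linear form over $k$ vanishing at $p$ and not proportional to $\Lambda_\mu$.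

\section{Construction of $A$ and $B$}\label{sec:AB}

\begin{proposition}\label{prop:AB}
There are $A\in O[y,z,w]_l$ with $A\equiv PE\pmod t$ and $B\in O[y,z,w]_{l+m-1}$ such that modulo $(A,t^{N+1})$:
\begin{itemize}
\item[\textup{(1)}] at a non-nodal point $\pi\in\Lambda_\mu$: $B=t^{\kappa_\mu}\cdot\mathrm{unit}$ if $\pi\notin D_\mu$, and $B=t^{\kappa_\mu}\ell_\pi\cdot\mathrm{unit}$ if $\pi\in D_\mu$;
\item[\textup{(2)}] at a node $p_\nu$, $\nu=\{\lambda,\mu\}$: the completed local ring of $\mathbb P^2_O$ is $O[[u,v]]$ with $u\equiv\Lambda_\mu$, $v\equiv\Lambda_\lambda\pmod t$ up to units, $A=\mathrm{unit}\cdot(uv-c_\nu t^{\delta_\nu})$ with $c_\nu\in O^*$, and $B=t^{\kappa_\lambda}u^{\sigma_\nu}\cdot\mathrm{unit}$.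
\end{itemize}
\end{proposition}

The plan is as follows. For every choice of units $c=(c_\nu)$ we construct $A_c$ with the required nodes (Section~\ref{sub:smooth}). On the curve $A_c=0$, the prescribed local shapes of $B$ generate an invertible ideal $\mathcal I_c$, of degree $-(l+m-1)$ on every line (Section~\ref{sub:div}). A form $B$ exists if $\mathcal I_c(l+m-1)$ is trivial over $T_N$. We compute how this line bundle changes with $c$ (Section~\ref{sub:dep}) and use this freedom to make it trivial (Section~\ref{sub:triv}).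

\subsection{Smoothing the nodes}\label{sub:smooth}
Let $h$ be a linear form nonzero at all nodes, $H_\nu=h^2\prod_{\lambda\notin\nu}\Lambda_\lambda$, $\Omega=k[[s_\nu:\nu\in\mathcal N]]$ with maximal ideal $\mathfrak m$, and
\[
\mathcal A=\prod_\lambda\Lambda_\lambda-\sum_\nu s_\nu H_\nu .
\]
As no three lines are concurrent, $H_{\nu'}(p_\nu)=0$ if and only if $\nu'\ne\nu$. At $p_\nu$ use the local coordinates $\xi=\Lambda_\mu/h$, $\eta=\Lambda_\lambda/h$, and the unit $U=\prod_{\lambda'\notin\nu}(\Lambda_{\lambda'}/h)$. Then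
\[
F:=U^{-1}\mathcal A/h^l=\xi\eta-s_\nu-\sum_{\nu'\ne\nu}s_{\nu'}G_{\nu'}\in\Omega[[\xi,\eta]],\qquad G_{\nu'}\in(\xi,\eta).
\]

\begin{lemma}
There are $u\equiv\xi$, $v\equiv\eta\pmod{\mathfrak m}$ in $\Omega[[\xi,\eta]]$ and $\psi_\nu\in\mathfrak m$ with $F=uv-\psi_\nu$ and $\psi_\nu\equiv s_\nu\pmod{\mathfrak m^2}$.
\end{lemma}
\begin{proof}
Start with $u_1=\xi$, $v_1=\eta$, $\psi^{(1)}=0$. Suppose $F=u_iv_i-\psi^{(i)}+r_i$ with $r_i\in\mathfrak m^i\Omega[[\xi,\eta]]$. Since $\Omega[[\xi,\eta]]=\Omega[[u_i,v_i]]$, we may write $r_i=\rho+u_ia'+v_ib'$ with $\rho\in\mathfrak m^i$ and $a',b'\in\mathfrak m^i\Omega[[\xi,\eta]]$. Put $u_{i+1}=u_i+b'$, $v_{i+1}=v_i+a'$, $\psi^{(i+1)}=\psi^{(i)}-\rho$. The new error is $-a'b'\in\mathfrak m^{2i}\Omega[[\xi,\eta]]\subset\mathfrak m^{i+1}\Omega[[\xi,\eta]]$, so the iteration converges. For $i=1$ we have $\rho=F(0,0)=-s_\nu$, and all later $\rho$ lie in $\mathfrak m^2$.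
\end{proof}

Hence $(\psi_\nu)_\nu$ is a regular system of parameters and $\Omega=k[[\psi_\nu]]$: the smoothing parameters of the nodes can be prescribed independently. For $c\in(O^*)^{\mathcal N}$ let $\phi_c:\Omega\to O$ be the unique local $k$-algebra homomorphism with $\phi_c(\psi_\nu)=c_\nu t^{\delta_\nu}$. Put $A_c=\phi_c(\mathcal A)\equiv PE\pmod t$ and $\mathcal Y_c=\{A_c=0\}\subset\mathbb P^2_O$. Then $\mathcal Y_c$ is flat and proper over $O$ with special fiber the reduced nodal curve $Y_0$, and, writing $u,v$ also for their images under $\phi_c$,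
\[
\widehat{\mathcal O}_{\mathcal Y_c,p_\nu}=O[[u,v]]/(uv-c_\nu t^{\delta_\nu}).
\]

The scheme $\mathcal Y_c$ is normal. At smooth points of $Y_0$ it is smooth over $O$, hence regular. At a node the completion is a hypersurface of dimension $2$. It is regular at every prime not containing both $u$ and $v$, because $\partial/\partial v$ and $\partial/\partial u$ take $uv-c_\nu t^{\delta_\nu}$ to $u$ and $v$; and a prime containing $u$ and $v$ contains $t$, so it is the maximal ideal. Hence the completion is a normal domain, and so is the local ring. By properness every point of $\mathcal Y_c$ specializes to a closed point of $Y_0$, so every local ring is a localization of one of these.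

\subsection{The invertible ideal}\label{sub:div}
Let $p\in D_\mu$. Since $p$ is not a node and $\ell_p$ is not proportional to $\Lambda_\mu$, the line $\ell_p=0$ is not a component of $Y_0$. So $\{\ell_p=0\}\cap\mathcal Y_c$ is proper over $O$ with finite special fiber, hence finite over the complete ring $O$, hence a disjoint union of spectra of local rings. The one at $p$ has ring $\mathcal O_{\mathcal Y_c,p}/(\ell_p)$. This is flat over $O$, as $\ell_p$ is a nonzerodivisor on $\mathcal O_{Y_0,p}$, and its special fiber is $\mathcal O_{\Lambda_\mu,p}/(\ell_p)=k$; so it is $O$. We obtain a section $\Sigma_p\cong\operatorname{Spec}O$, closed in $\mathcal Y_c$, meeting $Y_0$ only at $p$, with local equation $\ell_p$ there.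

Let $\mathcal I_c\subset\mathcal O_{\mathcal Y_c}$ be the ideal sheaf $\mathcal O(-\mathcal D_c)$ of the Weil divisor
\[
\mathcal D_c=\sum_\mu\sum_{p\in D_\mu}\Sigma_p+\sum_\lambda\kappa_\lambda\Lambda_\lambda .
\]
Recall that such an ideal is reflexive, and that a reflexive ideal in a normal domain is the intersection of its localizations at the primes of height one. As $Y_0$ is reduced, $t$ has valuation $1$ along each $\Lambda_\lambda$. So at non-nodal points of $\Lambda_\mu$ the ideal $\mathcal I_c$ is generated by $t^{\kappa_\mu}$ off $D_\mu$, and by $t^{\kappa_\mu}\ell_p$ at $p\in D_\mu$.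

At a node let $\mathcal O=\mathcal O_{\mathcal Y_c,p_\nu}$ and $I=\mathcal I_{c,p_\nu}$. We claim
\[
I\widehat{\mathcal O}=(f_\nu),\qquad f_\nu:=t^{\kappa_\lambda}u^{\sigma_\nu}.
\]
As completion is flat, $I\widehat{\mathcal O}$ is reflexive, and so is $(f_\nu)$. So we compare them at the height-one primes $\mathfrak q$ of $\widehat{\mathcal O}$.
\begin{itemize}
\item If $t\notin\mathfrak q$: the ideal $I$ contains a power of $t$, since no $\Sigma_p$ passes through $p_\nu$, and $f_\nu$ divides $t^{\kappa_\lambda}(uv)^{\sigma_\nu}=c_\nu^{\sigma_\nu}t^{\kappa_\mu}$. Both are the unit ideal at $\mathfrak q$.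
\item If $t\in\mathfrak q$: as $\widehat{\mathcal O}/(t)=k[[u,v]]/(uv)$, $\mathfrak q$ is $(t,v)$ or $(t,u)$. These lie over the primes of $\Lambda_\lambda$ and $\Lambda_\mu$, where $I$ is generated by $t^{\kappa_\lambda}$ and $t^{\kappa_\mu}$ respectively. At $(t,v)$, $u$ is a unit and $f_\nu\sim t^{\kappa_\lambda}$. At $(t,u)$, $v$ is a unit, $u=c_\nu t^{\delta_\nu}/v$ and $f_\nu\sim t^{\kappa_\lambda+\sigma_\nu\delta_\nu}=t^{\kappa_\mu}$.
\end{itemize}
This proves the claim. So $I/\mathfrak m_{\mathcal O}I$ is one-dimensional and $I$ is principal by Nakayama's lemma. Hence $\mathcal I_c$ is invertible.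

We write $[g]$ for a local generator $g$ regarded as a section of $\mathcal I_c$ or of its restriction to some $T_q$; the distinction matters because large powers of $t$ vanish on $T_q$ while $[t^{\kappa}]$ is still a generator. For $f_\nu$ we omit the brackets. From $uv=c_\nu t^{\delta_\nu}$,
\begin{equation}\label{eq:branch}
f_\nu=u^{\sigma_\nu}[t^{\kappa_\lambda}]\ \ (u\text{ invertible}),\qquad f_\nu=c_\nu^{\sigma_\nu}v^{-\sigma_\nu}[t^{\kappa_\mu}]\ \ (v\text{ invertible}).
\end{equation}
Now consider the rational section $[t^{\kappa_\mu}]$ of $\mathcal I_c|_{\Lambda_\mu}$ on a line $\Lambda_\mu$. At $p\in D_\mu$ it is $\ell_p^{-1}$ times a generator, a simple pole. By \eqref{eq:branch} it has a zero of order $\sigma$ at each node with a line of smaller $\kappa$, and a pole of order $\sigma$ at each node with a line of larger $\kappa$. So by \eqref{eq:deg} $\mathcal I_c$ has degree $-(l+m-1)$ on every line, and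
\[
\mathcal L_c:=\mathcal I_c(l+m-1)
\]
has degree $0$ on every line.

\subsection{Dependence on the smoothing parameters}\label{sub:dep}
Let $q\ge0$ and let $X$ be a flat deformation of $Y_0$ over $T_q$; its underlying space is $Y_0$. Let $\Lambda_\lambda^\circ$ be $\Lambda_\lambda$ minus the other lines, $Y_0^\circ=\bigsqcup\Lambda_\lambda^\circ$, and $V_\nu=\Lambda_\lambda^\circ\cup\Lambda_\mu^\circ\cup\{p_\nu\}$ for $\nu=\{\lambda,\mu\}$. These are open, $V_\nu\cap Y_0^\circ=\Lambda_\lambda^\circ\sqcup\Lambda_\mu^\circ$, and $V_\nu\cap V_{\nu'}\subset Y_0^\circ$ for $\nu\ne\nu'$. For $\theta\in\prod_\nu(k[t]/t^{q+1})^*$ let $\mathcal G(\theta)$ be the line bundle on $X$ glued from trivial bundles on $Y_0^\circ$ (generator $\mathbf e$) and on the $V_\nu$ (generators $g_\nu$) by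
\[
g_\nu=\mathbf e\ \text{ on }\Lambda_\lambda^\circ,\qquad g_\nu=\theta_\nu\mathbf e\ \text{ on }\Lambda_\mu^\circ .
\]
The $V_\nu$ are glued to each other through $Y_0^\circ$, so the cocycle condition is automatic. Evidently $\mathcal G(\theta)\otimes\mathcal G(\theta')\cong\mathcal G(\theta\theta')$.

The coordinates $u,v$ live only in completions, so we need a criterion for gluing there.

\begin{lemma}\label{lem:ext}
Let $\mathcal F,\mathcal F'$ be line bundles on $X$, and let $\varphi:\mathcal F|_{Y_0^\circ}\to\mathcal F'|_{Y_0^\circ}$ be an isomorphism. Suppose that, for every $\nu$, over the punctured spectrum of $\widehat{\mathcal O}_{X,p_\nu}$ it carries a generator of $\widehat{\mathcal F}_{p_\nu}$ to a generator of $\widehat{\mathcal F}'_{p_\nu}$. Then $\varphi$ extends to an isomorphism over $X$.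
\end{lemma}
\begin{proof}
Let $\mathcal O=\mathcal O_{X,p_\nu}$ and let $g\in\mathfrak m_{\mathcal O}$ lift a nonzerodivisor of the one-dimensional reduced ring $\mathcal O_{Y_0,p_\nu}$. By flatness over $T_q$ the quotients $t^i\mathcal O/t^{i+1}\mathcal O$ with $0\le i\le q$ are isomorphic to $\mathcal O_{Y_0,p_\nu}$, so $g$ is a nonzerodivisor; and $\operatorname{Spec}\mathcal O[1/g]$ is the punctured spectrum. In terms of generators of $\mathcal F_{p_\nu}$ and $\mathcal F'_{p_\nu}$, $\varphi$ is a unit $\theta\in\mathcal O[1/g]$ whose image in $\widehat{\mathcal O}[1/g]$ lies in $\widehat{\mathcal O}^*$. If $x/g^i\in\widehat{\mathcal O}$ with $x\in\mathcal O$, then $x\in g^i\widehat{\mathcal O}\cap\mathcal O=g^i\mathcal O$ by faithful flatness, so $x/g^i\in\mathcal O$. Applied to $\theta$ and $\theta^{-1}$ this gives $\theta\in\mathcal O^*$.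
\end{proof}

\begin{lemma}\label{lem:change}
Let $c'_\nu=c_\nu\varepsilon_\nu$ with $\varepsilon_\nu\in O^*$ and, if $q\ge1$, $\varepsilon_\nu\equiv1\pmod{t^q}$. Then $\mathcal Y_c$ and $\mathcal Y_{c'}$ have the same restriction $X$ to $T_q$, with the same $u,v$ at the nodes, and
\begin{equation}\label{eq:change}
\mathcal L_{c'}|_X\cong\mathcal L_c|_X\otimes\mathcal G(\varepsilon^\sigma),\qquad \varepsilon^\sigma=(\varepsilon_\nu^{\sigma_\nu})_\nu .
\end{equation}
\end{lemma}
\begin{proof}
As $\delta_\nu\ge1$, $c_\nu t^{\delta_\nu}\equiv c'_\nu t^{\delta_\nu}\pmod{t^{q+1}}$, so $\phi_c\equiv\phi_{c'}\pmod{t^{q+1}}$. This gives the first statement.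

Over $Y_0^\circ$ let $\jmath:\mathcal I_c|_X\to\mathcal I_{c'}|_X$ be the isomorphism with $[t^{\kappa_\mu}]\mapsto[t^{\kappa_\mu}]'$ off $D_\mu$ and $[t^{\kappa_\mu}\ell_p]\mapsto[t^{\kappa_\mu}\ell_p]'$ at $p\in D_\mu$, where the prime refers to $c'$. The two prescriptions are compatible because $[t^{\kappa_\mu}\ell_p]=\ell_p[t^{\kappa_\mu}]$ for both. In $\widehat{\mathcal O}_{X,p_\nu}$ the product $uv$ is nilpotent, so the punctured spectrum is the disjoint union of the locus where $u$ is invertible (on $\Lambda_\lambda$) and the locus where $v$ is invertible (on $\Lambda_\mu$). By \eqref{eq:branch}, $\jmath(f_\nu)=f'_\nu$ on the former, and $\jmath(f_\nu)=(c_\nu/c'_\nu)^{\sigma_\nu}f'_\nu=\varepsilon_\nu^{-\sigma_\nu}f'_\nu$ on the latter. So the generator $m_\nu=(f_\nu\mapsto f'_\nu)$ of the completion of $\mathcal{H}om(\mathcal I_c,\mathcal I_{c'})|_X$ is $\jmath$ on the $\lambda$-branch and $\varepsilon_\nu^{\sigma_\nu}\jmath$ on the $\mu$-branch. Hence $\mathbf e\mapsto\jmath$ carries the generators $g_\nu$ of $\mathcal G(\varepsilon^\sigma)$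 to $m_\nu$, and by Lemma~\ref{lem:ext} it extends to an isomorphism $\mathcal G(\varepsilon^\sigma)\cong\mathcal{H}om(\mathcal I_c,\mathcal I_{c'})|_X$.
\end{proof}

\subsection{Making the line bundle trivial}\label{sub:triv}
We show by induction on $q$ that $c$ can be chosen with $\mathcal L_c|_{T_q}$ trivial.

\emph{The case $q=0$.} Start with any $c$. As $\mathcal L_c$ has degree $0$ on each line, choose a generator $\tau_\lambda$ of $\mathcal L_c|_{\Lambda_\lambda}$ for each $\lambda$, and write $\tau_\lambda(p_\nu)=\gamma_\nu\tau_\mu(p_\nu)$ with $\gamma_\nu\in k^*$. As $Y_0$ is nodal, sections near $p_\nu$ are pairs of sections on the two branches agreeing at $p_\nu$. So $(\tau_\lambda,\gamma_\nu\tau_\mu)$ generates $\mathcal L_c|_{Y_0}$ on $V_\nu$, and $\mathcal L_c|_{Y_0}\cong\mathcal G(\gamma)$. Since $k$ is algebraically closed, there are $\varepsilon_\nu\in k^*$ with $\varepsilon_\nu^{\sigma_\nu}=\gamma_\nu^{-1}$, and \eqref{eq:change} shows that $\mathcal L_{c'}|_{Y_0}$ is trivial.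

\emph{The case $q\ge1$.} Assume $\mathcal L_c|_{T_{q-1}}$ is trivial, and let $X_q=\mathcal Y_c|_{T_q}$. By flatness $t^q\mathcal O_{X_q}\cong\mathcal O_{Y_0}$, so there is an exact sequence
\[
0\to\mathcal O_{Y_0}\xrightarrow{\ f\mapsto1+t^qf\ }\mathcal O^*_{X_q}\to\mathcal O^*_{X_{q-1}}\to1 ,
\]
and the class of $\mathcal L_c|_{T_q}$ is the image of a class in $H^1(Y_0,\mathcal O_{Y_0})$. To describe this group use
\[
0\to\mathcal O_{Y_0}\to\bigoplus_\lambda\mathcal O_{\Lambda_\lambda}\to\bigoplus_\nu k_{p_\nu}\to0,\qquad(f_\lambda)\mapsto\bigl(f_\mu(p_\nu)-f_\lambda(p_\nu)\bigr)_\nu .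
\]
As $H^1(\mathcal O_{\mathbb P^1})=0$, the connecting map $k^{\mathcal N}\to H^1(Y_0,\mathcal O_{Y_0})$ is onto. We compute it on $(x_\nu)$ with the cover $\{Y_0^\circ,V_\nu\}$. Lift $(x_\nu)$ on $V_\nu$ to the section that is $0$ on $\Lambda_\lambda$ and $x_\nu$ on $\Lambda_\mu$, and on $Y_0^\circ$ to $0$. Up to a global sign, the resulting cocycle on $V_\nu\cap Y_0^\circ$ is $0$ on $\Lambda_\lambda^\circ$ and $x_\nu$ on $\Lambda_\mu^\circ$; its values on the $V_\nu\cap V_{\nu'}$ are the differences of these. Applying $f\mapsto1+t^qf$ gives the transition functions of $\mathcal G(1\pm t^qx)$ or of its inverse $\mathcal G(1\mp t^qx)$. So $\mathcal L_c|_{T_q}\cong\mathcal G(1+t^qx)$ for some $x\in k^{\mathcal N}$. Put $\varepsilon_\nu=1-t^qx_\nu/\sigma_\nu$, which is possible in characteristic $0$. Then $\varepsilon_\nu^{\sigma_\nu}\equiv1-t^qx_\nu\pmod{t^{q+1}}$, and \eqref{eq:change} shows that $\mathcal L_{c'}|_{T_q}$ is trivial.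

\begin{proof}[Proof of Proposition~\ref{prop:AB}]
Choose $c$ with $\mathcal L_c|_{T_N}$ trivial, and put $A=A_c$. A nowhere vanishing section of $\mathcal I_c(l+m-1)|_{T_N}$ maps under $\mathcal I_c\to\mathcal O_{\mathcal Y_c}$ to a section of $\mathcal O(l+m-1)$ on $\mathcal Y_c|_{T_N}$. Locally this is a unit times the local generator of $\mathcal I_c$ found in Section~\ref{sub:div}, which is what (1) and (2) say. As $H^1(\mathbb P^2_{T_N},\mathcal O(m-1))=0$, the section lifts to a form of degree $l+m-1$ over $k[t]/(t^{N+1})$, and hence to a form $B$ over $O$.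
\end{proof}

\section{The limit curve}\label{sec:limit}

Let $Z_1=\bigcup_iD_{M_i}$, a reduced set with $\alpha_i$ points on $M_i$. Let $Z_2=\bigcup_jZ_{2,j}$, where $Z_{2,j}$ is the scheme of length $\beta_j$ defined by $(L_j,M_0^{\beta_j})$ at $M_0\cap L_j$. Let $I_{Z_1},I_{Z_2}\subset R$ be their saturated ideals (equal to $R$ if the scheme is empty), choose $0\ne C\in R_m$, and let $Q=PE^2C$, of degree $a+2e+m=b$.

\begin{proposition}\label{prop:limit}
Let $A,B$ be as in Proposition~\ref{prop:AB}. The flat limit as $t\to0$ of the curves $(x^2,\ xA,\ t^NAC-xB)=I(A,C,t^{-N}B)$ is the subscheme defined by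
\[
I_{\lim}=\bigl(x^2,\ xP\,I_{Z_1},\ Q\,I_{Z_2}\bigr).
\]
Hence this subscheme is on $H(l,m)$.
\end{proposition}
\begin{proof}
Since $E\in I_{Z_1}$, we have $Q\in P\,I_{Z_1}$, so $S/I_{\lim}\cong R/QI_{Z_2}\oplus(R/PI_{Z_1})(-1)$ as $R$-modules. Its Hilbert polynomial is
\[
\sum_{j<b}(d+1-j)+s+\sum_{i<a}(d-i)+\sum\alpha_i ,
\]
which is that of $S/J$ and therefore that of the limit. So it suffices to show that the ideal sheaf of the limit contains that of $I_{\lim}$.

Both ideals contain $x^2$, so both subschemes miss $(1:0:0:0)$, and we may work locally over closed points $\pi\in\mathbb P^2$. Let $\mathcal R$ be the local ring of $\mathbb P^2_O$ at $\pi$. The limit is given by the ideal $\mathcal J_0$ of Lemma~\ref{lem:rules}, and $A_0=PE$. As $QI_{Z_2}=A_0C\cdot EI_{Z_2}$, we must find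
\[
\text{elements $f$ for $(\alpha)$ whose $f_0$ generate }(PI_{Z_1})_\pi,\qquad\text{elements $g$ for $(\beta)$ whose $g_0$ generate }(EI_{Z_2})_\pi .
\]
We call these two ideals the targets of $(\alpha)$ and of $(\beta)$ at $\pi$. The $f$ form the ideals $(A,B,t^{i+1}):t^i$ and the $g$ form the ideal $(A,t^{N+1}):B$. Colon ideals commute with the flat map $\mathcal R\to\widehat{\mathcal R}$, and containment of ideals of $\mathcal R/t\mathcal R$ may be tested after completion. So at nodes we may compute in $\widehat{\mathcal R}=O[[u,v]]$. By Lemma~\ref{lem:rules}, $f=A$ and $g=A$ are always available, and $B$ is needed only modulo $(A,t^{N+1})$, where Proposition~\ref{prop:AB} describes it. We go through the points $\pi$, and use \eqref{eq:N} throughout.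
\begin{itemize}
\item \emph{$\pi\notin Y_0$.} Then $A$ is a unit, and $f=g=A$ suffice.
\item \emph{$\pi\in M_i$, not a node.} Here $\kappa=\kappa(M_i)\le N-1$, and $P$ is a unit. If $\pi\notin Z_1$, then $t^\kappa\in(A,B,t^{\kappa+1})$, so $f=1$ is allowed, as needed. If $\pi\in Z_1$, then $t^\kappa\ell_\pi\in(A,B,t^{\kappa+1})$, so $f=\ell_\pi$ is allowed, and $\ell_\pi$ together with $A_0\sim M_i$ generates $I_{Z_1,\pi}$. The target of $(\beta)$ is $E\sim A_0$; use $g=A$.
\item \emph{$\pi\in L_j$, not a node.} The target of $(\alpha)$ is $P\sim A_0$; use $f=A$. The target of $(\beta)$ is $1$, and $g=1$ is allowed because $\kappa(L_j)\ge N+1$ gives $B\in(A,t^{N+1})$.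
\item \emph{Node of two $M$'s.} The target of $(\alpha)$ is $1$. Modulo $(A,t^{N+1})$ we have $v^\sigma B=t^{\kappa_\lambda}(uv)^\sigma\cdot\mathrm{unit}=t^{\kappa_\mu}\cdot\mathrm{unit}$ with $\kappa_\mu\le N-1$, so $f=1$ is allowed. The target of $(\beta)$ is $E\sim A_0$; use $g=A$.
\item \emph{Node of two $L$'s.} The target of $(\alpha)$ is $P\sim A_0$; use $f=A$. The target of $(\beta)$ is $1$, and $g=1$ is allowed because $\kappa_\lambda\ge N+1$ gives $B\in(A,t^{N+1})$.
\item \emph{Node $M_i\cap L_j$.} Here $\lambda=M_i$, $\mu=L_j$, $u_0\sim L_j$, $v_0\sim M_i$, and $\sigma-1=\beta_j[i=0]$. The target of $(\alpha)$ is $P\sim u_0$. Modulo $(A,t^{N+1})$,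
\[
v^{\sigma-1}B=t^{\kappa_\lambda}(uv)^{\sigma-1}u\cdot\mathrm{unit}=t^{\kappa_\lambda+\delta(\sigma-1)}u\cdot\mathrm{unit},
\]
and the exponent is $\kappa(L_j)-\delta\le N-1$; so $f=u$ is allowed. The target of $(\beta)$ is $M_i\cdot(L_j,M_i^{\sigma-1})=(u_0v_0,\,v_0^{\sigma})$. Here $u_0v_0\sim A_0$ comes from $g=A$, and $g=v^\sigma$ is allowed because $v^\sigma B=t^{\kappa(L_j)}\cdot\mathrm{unit}\in(A,t^{N+1})$.
\end{itemize}
So the ideal sheaf of the limit contains that of $I_{\lim}$, and the two are equal. The last statement follows from Section~\ref{sec:curves}.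
\end{proof}

\section{Generic initial ideals and the end of the proof}\label{sec:gin}

\begin{lemma}\label{lem:hilb}
$R/I_{Z_1}$ has the Hilbert function of $R/(y^iz^{\alpha_i})_{i\ge0}$, which is $d\mapsto\sum_i\min\bigl((d-i+1)_+,\alpha_i\bigr)$. Likewise $R/I_{Z_2}$ has the Hilbert function of $R/(y^jz^{\beta_j})_{j\ge0}$.
\end{lemma}
\begin{proof}
We use only that $\alpha$ is strictly decreasing while positive and that no point of $Z_1$ lies on two of the lines, and induct on the number of positive $\alpha_i$. If there are none, $Z_1=\emptyset$. Let $Z=Z_1$ and let $Z'$ be the set of its points on $M_1,M_2,\dots$; none of these is on $M_0$. Write $h_Z(d)=\dim(R/I_Z)_d$. By induction $h_{Z'}$ is given by the formula for $(\alpha_1,\alpha_2,\dots)$. Since $\alpha_{i+1}+i\le\alpha_1$ whenever $\alpha_{i+1}>0$, we get $h_{Z'}(d)=|Z'|$, i.e.\ $H^1(\mathcal I_{Z'}(d))=0$, for $d\ge\alpha_1-1$ (if $Z'=\emptyset$, this $H^1$ vanishes for all $d$). Consider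
\[
0\to\mathcal I_{Z'}(-1)\xrightarrow{M_0}\mathcal I_Z\to\mathcal I_{Z\cap M_0,M_0}\to0 .
\]
Let $d\ge0$. If $d\ge\alpha_1$, then $H^1(\mathcal I_{Z'}(d-1))=0$, so $\dim(I_Z)_d=\dim(I_{Z'})_{d-1}+(d+1-\alpha_0)_+$ and
\[
h_Z(d)=h_{Z'}(d-1)+\min(d+1,\alpha_0).
\]
If $d\le\alpha_0-1$, every form of degree $d$ in $I_Z$ vanishes at $\alpha_0\ge d+1$ points of $M_0$, hence on $M_0$. So $(I_Z)_d=M_0(I_{Z'})_{d-1}$ and $h_Z(d)=h_{Z'}(d-1)+d+1$, the same equality. As $\alpha_1\le\alpha_0-1$, all $d$ are covered, and the formula follows.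

For $Z_2$ use the lines $L_0,L_1,\dots$ in place of the $M_i$, and the schemes $Z_{2,j}\subset L_j$ of length $\beta_j$ in place of the sets $D_{M_i}$. The points $M_0\cap L_j$ are distinct and $L_{j'}$ contains only its own one, so $Z_2\cap L_0=Z_{2,0}$ and the residual scheme is $\bigcup_{j\ge1}Z_{2,j}$; the rest of the argument is the same.
\end{proof}

\begin{proof}[Proof that \textup{(C)} implies \textup{(A)}]
If $e=0$, then $J=J(l,m)$, so let $e\ge1$. Let $g\in GL_3$ act generically on $y,z,w$, fixing $x$. Use the term order on $S$ that compares $x$-degrees first and restricts to degree reverse lexicographic order with $y>z>w$ on each $x^iR$. The ideal $gI_{\lim}$ is homogeneous in $x$, with components $gQI_{Z_2}$, $x\,gPI_{Z_1}$ and $x^iR$ for $i\ge2$. For a form $F$ and an ideal $I$ we have $\operatorname{in}(FI)=\operatorname{in}(F)\operatorname{in}(I)$. As $g$ is generic, $\operatorname{in}(gP)=y^a$, $\operatorname{in}(gQ)=y^b$, and therefore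
\[
\operatorname{in}(gI_{\lim})=\bigl(x^2,\ x\,y^a\operatorname{gin}(I_{Z_1}),\ y^b\operatorname{gin}(I_{Z_2})\bigr).
\]

In characteristic $0$ the generic initial ideal $\operatorname{gin}(I_{Z_1})$ is strongly stable (Galligo, Bayer--Stillman). Since $I_{Z_1}$ is saturated, its reverse lexicographic gin has generators in $k[y,z]$. In each degree $d$ a strongly stable ideal of $k[y,z]$ is spanned by an initial segment of $y^d,y^{d-1}z,\dots$, so it is determined by its Hilbert function, hence by the Hilbert function of its extension to $R$. The ideal $(y^iz^{\alpha_i})$ is strongly stable because $\alpha$ is strictly decreasing while positive. So Lemma~\ref{lem:hilb} gives $\operatorname{gin}(I_{Z_1})=(y^iz^{\alpha_i})$, and in the same way $\operatorname{gin}(I_{Z_2})=(y^jz^{\beta_j})$. Hence $\operatorname{in}(gI_{\lim})=J$.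

The component $H(l,m)$ is closed, and it is stable under $GL_4$ because this group is connected. By Proposition~\ref{prop:limit} it contains the subscheme of $I_{\lim}$, hence that of $gI_{\lim}$. The degeneration of $gI_{\lim}$ to its initial ideal $J$ is a flat family of graded quotients of $S$, obtained by applying a one-parameter subgroup of the diagonal torus to $gI_{\lim}$. So $J$ is on $H(l,m)$.
\end{proof}

This completes the proof of Theorem~\ref{thm:main}, and with it that of the conjecture.

\begin{thebibliography}{1}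
\bibitem{FR} Gunnar Floystad, Margherita Roggero, \emph{Borel Degenerations of Arithmetically Cohen-Macaulay curves in $\mathbb P^3$}, arXiv:1111.2754 (2011).
\end{thebibliography}

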